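\title{A quintic form in 27 variables with no nontrivial $2$-adic zero}

\begin{abstract}
Artin's conjecture asserts that every form of degree $d$ over $\mathbb{Q}_p$ in more than $d^2$ variables has a nontrivial zero. We show that this fails for $d=5$ and $p=2$ by writing down a quintic form over $\mathbb{Z}$ in $27$ variables with no nontrivial zero over $\mathbb{Q}_2$. Its main ingredient is a quintic form in $11$ variables, built from an oriented graph on five vertices, whose values at primitive vectors are never divisible by $4$. The construction extends to all odd degrees $d\ge5$, and we deduce that over $\mathbb{Q}_2$ the degree $d$ case of the conjecture holds exactly when $d\le3$.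
\end{abstract}

\section{Introduction}

Let $p$ be a prime. A \emph{form} of degree $d$ is a homogeneous polynomial of degree $d$. A zero $\mathbf{x}$ of a form is \emph{nontrivial} if $\mathbf{x}\ne0$, and a form over $\mathbb{Q}_p$ is \emph{anisotropic} if it has no nontrivial zero with coordinates in $\mathbb{Q}_p$. Artin's conjecture asserts that $\mathbb{Q}_p$ is a $C_2$ field, that is, that the following holds for every $d\ge1$:
\[
\text{every form of degree $d$ over $\mathbb{Q}_p$ in $n>d^2$ variables has a nontrivial zero in $\mathbb{Q}_p^n$.}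
\tag{$A_{d,p}$}
\]

The bound $d^2$ arises as follows. Over $\mathbb{F}_p$, the Chevalley--Warning theorem says that a form of degree $d$ in more than $d$ variables has a nontrivial zero, and the norm form of $\mathbb{F}_{p^d}/\mathbb{F}_p$ has $d$ variables and no such zero. Let $\nu$ be a lift of this norm form to $\mathbb{Z}_p$. Then $\nu(y)$ is a unit when $y\in\mathbb{Z}_p^d$ has a unit coordinate, so by homogeneity the valuation of $\nu(y)$ is a multiple of $d$ for every $y\neq0$ in $\mathbb{Q}_p^d$. In the sum
\begin{equation}\label{eq:standard}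
\nu(y_0)+p\,\nu(y_1)+\dots+p^{d-1}\nu(y_{d-1})
\end{equation}
the nonzero terms therefore have distinct valuations and cannot cancel, so \eqref{eq:standard} is anisotropic in $d^2$ variables. The statement $(A_{d,p})$ says that this example, with $d$ variables for each of $d$ powers of $p$, cannot be improved.

The statement $(A_{d,p})$ holds for $d=2$ and $d=3$ and all $p$. It is false in general: Terjanian gave a counterexample with $p=2$, $d=4$, $n=18$. For $d=5$ it is known for all $p\ge17$. The question treated here comes from Heath-Brown's paper \cite{HB}: \emph{does $(A_{5,p})$ hold for every prime $p$?}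

One might guess that it does. There is a simple way to beat $d^2$ at $p=2$ in even degree (Section~\ref{sec:even}): it adds up squares, whose residues modulo $8$ are all of one sign. A form of odd degree satisfies $G(-\mathbf{x})=-G(\mathbf{x})$, and this rules the method out (Section~\ref{sec:mod4}); moreover, in the odd degree $d=3$ the conjecture is true for all $p$. The answer is nevertheless negative.

\begin{theorem}\label{thm:quintic}
There is a form $F\in\mathbb{Z}[X_1,\dots,X_{27}]$ of degree $5$ with no nontrivial zero in $\mathbb{Q}_2^{27}$.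
\end{theorem}

The form is explicit; see \eqref{eq:F}. Setting one variable equal to $0$ gives an anisotropic quintic form in $26=5^2+1$ variables. Thus $(A_{5,2})$ is false. We claim nothing about the odd primes below $17$.

\begin{theorem}\label{thm:all}
The statement $(A_{d,2})$ is true if and only if $d\le3$. More precisely, there are forms over $\mathbb{Z}$ of degree $d$ with no nontrivial zero over $\mathbb{Q}_2$ in
\begin{itemize}
\item $d^2+b(b-1)$ variables, if $d=2b+1\ge5$ is odd;
\item $d^2+\frac d2\lfloor d/3\rfloor$ variables, if $d\ge4$ is even.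
\end{itemize}
\end{theorem}

For $d=1$ the statement $(A_{d,2})$ is linear algebra. For $d=2$ it is Hasse's theorem that quadratic forms over $\mathbb{Q}_p$ in at least $5$ variables are isotropic, and for $d=3$ it is the theorem of Demyanov and Lewis \cite{Lewis} that cubic forms over $\mathbb{Q}_p$ in at least $10$ variables have nontrivial zeros. Both numbers of variables in Theorem~\ref{thm:all} exceed $d^2$, so it remains to construct the forms.

Section~\ref{sec:stack} reduces the problem to finding forms in many variables that avoid $0$ modulo a small power of $2$. Section~\ref{sec:even} does this modulo $8$ in even degree. In odd degree we work modulo $4$, where the task becomes one of controlling the values and the gradient of a form at the points of $\mathbb{F}_2^n$ (Section~\ref{sec:mod4}). Sections~\ref{sec:edge} and~\ref{sec:graph} solve it explicitly for $d=5$, and Section~\ref{sec:odd} for all odd $d\ge5$.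

\section{Stacking forms along powers of 2}\label{sec:stack}

A vector over $\mathbb{Z}_2$ is \emph{primitive} if some coordinate is odd. Multiplying by a power of $2$ turns a nontrivial zero of a form over $\mathbb{Q}_2$ into a primitive zero. For $y\in\mathbb{Z}_2^k$ let $t(y)\in\{0,1\}$ be $1$ if $y$ is primitive and $0$ otherwise; it depends only on $y$ modulo $2$.

\begin{definition}
A form $G$ over $\mathbb{Z}_2$ is \emph{anisotropic modulo $2^l$} if $G(\zeta)\not\equiv0\pmod{2^l}$ for every primitive $\zeta$.
\end{definition}

\subsection*{Norm forms}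
For each $k\ge1$ fix a monic polynomial $P\in\mathbb{Z}[X]$ of degree $k$ that is irreducible modulo $2$, and let $\theta$ be the class of $X$ in $\mathbb{Z}[X]/(P)$. Let $\nu_k(y_1,\dots,y_k)$ be the determinant of multiplication by $y_1+y_2\theta+\dots+y_k\theta^{k-1}$ in the basis $1,\theta,\dots,\theta^{k-1}$. This is a form of degree $k$ over $\mathbb{Z}$. Modulo $2$ it is the determinant of multiplication by an element of the field $\mathbb{F}_2[X]/(P)=\mathbb{F}_{2^k}$, which vanishes only for the element $0$. Hence
\begin{equation}\label{eq:norm}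
\nu_k(y)\equiv t(y)\pmod 2\qquad(y\in\mathbb{Z}_2^k),
\end{equation}
and $\nu_k$ is anisotropic modulo $2$.

\subsection*{The stacking lemma}
The example \eqref{eq:standard} spends one power of $2$ on each summand. The next lemma allows a summand to spend several.

\begin{lemma}\label{lem:stack}
Let $G_1,\dots,G_k$ be forms of degree $d$ over $\mathbb{Z}_2$ in disjoint sets of variables $\zeta_1,\dots,\zeta_k$. Suppose that $G_j$ is anisotropic modulo $2^{l_j}$, where $l_j\ge1$ and $l_1+\dots+l_k\le d$. Put $L_j=l_1+\dots+l_{j-1}$. Then $F=\sum_{j=1}^k2^{L_j}G_j(\zeta_j)$ has no nontrivial zero over $\mathbb{Q}_2$.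
\end{lemma}

\begin{proof}
Suppose that $F(\zeta_1,\dots,\zeta_k)=0$ with all coordinates in $\mathbb{Z}_2$. We show by induction on $j$ that $\zeta_j\equiv0\pmod2$; then $F$ has no primitive zero. Assume $\zeta_i\equiv0\pmod 2$ for all $i<j$ and reduce $F=0$ modulo $2^{L_j+l_j}$. For $i<j$ we have $2^d\mid G_i(\zeta_i)$ by homogeneity, and $L_j+l_j\le d$, so these terms vanish. For $i>j$ the coefficient $2^{L_i}$ vanishes, since $L_i\ge L_j+l_j$. What remains is $2^{L_j}G_j(\zeta_j)\equiv0\pmod{2^{L_j+l_j}}$. Thus $2^{l_j}\mid G_j(\zeta_j)$, and $\zeta_j$ is not primitive.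
\end{proof}

The hypothesis $\sum l_j\le d$ is used only to discard the terms with $i<j$, and it cannot be dropped: for $d=1$ the forms $x$ and $y$ are anisotropic modulo $2$, but $x+2y$ vanishes at $(-2,1)$.

The lemma provides a budget of $d$ powers of $2$. A norm form $\nu_d$ buys $d$ variables for one power, and by the Chevalley--Warning theorem no form anisotropic modulo $2$ buys more. So we need a form of degree $d$ that is anisotropic modulo $2^l$, for some $2\le l\le d$, in $n>ld$ variables. Stacked with $d-l$ copies of $\nu_d$, it gives an anisotropic form in $n+(d-l)d>d^2$ variables. For $d=5$ and $l=2$ the target is $n=11$.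

\subsection*{Multilinear polynomials}
For $J\subseteq\{1,\dots,n\}$ write $x^J=\prod_{l\in J}x_l$, and let $1_J\in\{0,1\}^n$ be the indicator vector of $J$. A polynomial is \emph{multilinear} if it has the shape $K=\sum_Jc_Jx^J$. Then $K(1_I)=\sum_{J\subseteq I}c_J$, and M\"obius inversion gives
\begin{equation}\label{eq:mobius}
c_J=\sum_{I\subseteq J}(-1)^{|J|-|I|}K(1_I).
\end{equation}
Hence two multilinear polynomials over $\mathbb{F}_2$ that define the same function on $\mathbb{F}_2^n$ are equal, and a multilinear polynomial over $\mathbb{Z}$ with even values on $\{0,1\}^n$ has even coefficients. For any polynomial $G$, replacing every positive exponent by $1$ gives a multilinear polynomial $G^\flat$ with $\deg G^\flat\le\deg G$ and with the same values on $\{0,1\}^n$. On $\{0,1\}^k$ the function $t$ is given by the multilinear polynomial $1-\prod_{i=1}^k(1-y_i)$ of degree $k$.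

\section{Even degree}\label{sec:even}

Let $d\ge4$ be even and put $h=\nu_{d/2}^2$, a form of degree $d$ in $d/2$ variables. If $v$ is primitive, then $h(v)$ is an odd square, so $h(v)\equiv1\pmod8$. If $v\equiv0\pmod2$, then $2^d\mid h(v)$. Thus $h(v)\equiv t(v)\pmod8$ for all $v$: the form $h$ computes the indicator $t$ modulo $8$, and not only modulo $2$. A sum of such forms counts primitive blocks. In
\[
U(v_1,\dots,v_7)=h(v_1)+\dots+h(v_7)
\]
the count lies between $1$ and $7$ at a primitive vector, so $U$ is anisotropic modulo $2^3$, in $7d/2>3d$ variables.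

\begin{proof}[Proof of Theorem~\ref{thm:all} for even $d$]
Write $d=3q+r$ with $0\le r\le2$, so that $q=\lfloor d/3\rfloor$. Apply Lemma~\ref{lem:stack} to $q$ copies of $U$ (with $l=3$) and $r$ copies of $\nu_d$ (with $l=1$). The number of variables is $\frac{7d}2q+rd=(3q+r)d+\frac{d}{2}q=d^2+\frac d2\lfloor d/3\rfloor$.
\end{proof}

For $d=4$ the form is $\sum_{i=1}^7(y_i^2+y_iz_i+z_i^2)^2+8\nu_4$, in $14+4=18$ variables, the number in Terjanian's example.

\section{Anisotropy modulo 4}\label{sec:mod4}

Let $G$ be a polynomial over $\mathbb{Z}_2$ in $n$ variables. Expand $G(\xi+\delta)$ as a polynomial in $\delta$ with coefficients in $\mathbb{Z}_2[\xi]$; the part of degree $1$ is $\delta\cdot\nabla G(\xi)$. For $\delta=2\eta$ the terms of degree at least $2$ are divisible by $4$, so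
\begin{equation}\label{eq:taylor}
G(\xi_0+2\eta)\equiv G(\xi_0)+2\,\eta\cdot\nabla G(\xi_0)\pmod4\qquad(\xi_0,\eta\in\mathbb{Z}_2^n).
\end{equation}

\begin{lemma}\label{lem:crit}
Let $G$ be a form over $\mathbb{Z}_2$ in $n$ variables, and let $\mathcal{A}\subset\mathbb{Z}_2^n$ be a set of representatives of the nonzero classes modulo $2$. Then $G$ is anisotropic modulo $4$ if and only if every $\xi_0\in\mathcal{A}$ at which $G$ is even satisfies
\[
\nabla G(\xi_0)\equiv0\pmod2\qquad\text{and}\qquad G(\xi_0)\equiv2\pmod4 .
\]
\end{lemma}

\begin{proof}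
Every primitive vector is $\xi_0+2\eta$ with $\xi_0\in\mathcal{A}$. If $G(\xi_0)$ is odd, so is $G(\xi_0+2\eta)$. If $G(\xi_0)$ is even and both conditions hold, \eqref{eq:taylor} gives $G(\xi_0+2\eta)\equiv2\pmod4$. Conversely, let $G$ be anisotropic modulo $4$ and $G(\xi_0)$ even. Then $G(\xi_0)\equiv2\pmod4$, and if $\partial_iG(\xi_0)$ were odd, \eqref{eq:taylor} would give $G(\xi_0+2e_i)\equiv0\pmod4$, where $e_i$ is the $i$th basis vector.
\end{proof}

So every nontrivial zero of $G$ over $\mathbb{F}_2$ must be singular, and the value above it must be $2$ modulo $4$.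

Now let $d$ be odd. Counting primitive blocks no longer works: if $G_1(\zeta_1)$ and $G_2(\zeta_2)$ are odd, one of the two numbers $G_1(\zeta_1)+G_2(\pm\zeta_2)=G_1(\zeta_1)\pm G_2(\zeta_2)$ is divisible by $4$. The same obstruction is seen in Euler's identity $\xi\cdot\nabla G=dG$, which for odd $d$ gives
\begin{equation}\label{eq:euler}
G(\xi)\equiv\xi\cdot\nabla G(\xi)\pmod2 .
\end{equation}
A summand with an odd value has a nonzero gradient modulo $2$. If two odd summands add up to an even value, their gradients have to cancel, and for this the summands have to share variables.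

We need $2d+1$ variables or more. The last variable will come from the following lemma.

\begin{lemma}\label{lem:extra}
Let $S$ be a form of degree $d\ge2$ over $\mathbb{Z}_2$ in $n$ variables that is anisotropic modulo $4$. Let $W$ be a form of degree $d-1$ with $W(\xi)\equiv S(\xi)\pmod2$ for all $\xi\in\mathbb{Z}_2^n$. Then the form $T(s,\xi)=S(\xi)+s^d+sW(\xi)$ of degree $d$ in $n+1$ variables is anisotropic modulo $4$.
\end{lemma}

\begin{proof}
Let $(s,\xi)$ be primitive. If $s$ is odd, then $T\equiv S+1+W\equiv1\pmod2$. Let $s$ be even, so that $\xi$ is primitive. If $S(\xi)$ is odd, then $T$ is odd. If $S(\xi)$ is even, then $S(\xi)\equiv2\pmod4$ and $W(\xi)$ is even, so $sW(\xi)\equiv0$ and $s^d\equiv0\pmod4$, and $T\equiv2\pmod4$.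
\end{proof}

The form $\nu_d(y)+2\nu_d(y')$ is anisotropic modulo $4$ in $2d$ variables, but the lemma does not apply to it. Modulo $2$ it defines the function $t(y)$, whose multilinear polynomial has degree $d$, whereas $W^\flat$ has degree at most $d-1$. For $d=5$ we therefore look for a different quintic form in $10$ variables: one that is anisotropic modulo $4$ and whose parity is that of a quartic form. We take five blocks of two variables and let the parity be a sum of products $t(u)t(v)$ over pairs of blocks, each of which is the parity of the quartic $\nu_2(u)\nu_2(v)$.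

\section{A quintic form attached to an oriented edge}\label{sec:edge}

We want a quintic form $\Phi(u,v)$ in two pairs of variables with parity $t(u)t(v)$ and with a gradient that is as simple as possible. By \eqref{eq:euler} the gradient cannot vanish where $\Phi$ is odd, but it can be concentrated in the block $u$. Define the binary forms
\[
N(y,z)=y^2+yz+z^2,\qquad C(y,z)=y^3+y^2z+z^3,\qquad D(y,z)=yz(y+z).
\]
The form $N$ is $\nu_2$ for $P=X^2-X+1$. The product $C(u)N(v)$ will have the right parity, but its gradient in $v$ is $C(u)\nabla N(v)$. The cubic $D$ repairs this: its values are even, and its gradient agrees with that of $N$ modulo $2$. Put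
\[
\Phi(u,v)=C(u)N(v)+N(u)D(v),\qquad\mathcal{R}=\{(0,0),(1,0),(0,1),(-1,1)\}.
\]
The set $\mathcal{R}$ represents $\mathbb{Z}^2/2\mathbb{Z}^2$; the point $(-1,1)$ is preferred to $(1,1)$ because it makes part (c) below exact.

\begin{lemma}\label{lem:edge}
Let $u,v\in\mathbb{Z}_2^2$.
\begin{itemize}
\item[(a)] $\Phi(u,v)\equiv t(u)t(v)\pmod2$.
\item[(b)] $\nabla_v\Phi(u,v)\equiv0$ and $\nabla_u\Phi(u,v)\equiv t(v)\nabla C(u)\pmod2$. Moreover $\nabla C(y,z)\equiv(y,y+z)\pmod 2$, which vanishes exactly when $(y,z)\equiv(0,0)$.
\item[(c)] If $u,v\in\mathcal{R}$, then $N(u)=C(u)=t(u)$, $D(u)=0$ and $\Phi(u,v)=t(u)t(v)$ as integers.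
\end{itemize}
\end{lemma}

\begin{proof}
(c) At $(0,0)$ all three binary forms vanish. At $(1,0)$ and $(0,1)$ we have $N=C=1$ and $D=0$. At $(-1,1)$ we have $N=1-1+1=1$, $C=-1+1+1=1$ and $D=0$.

(a) This follows from (c), since parities depend only on classes modulo $2$. In the same way $N\equiv C\equiv t$ and $D\equiv0\pmod2$ on $\mathbb{Z}_2^2$.

(b) Using $y^2\equiv y$ and $z^2\equiv z\pmod 2$, we find
\begin{align*}
\nabla N&=(2y+z,\ y+2z)\equiv(z,y),\\
\nabla D&=(2yz+z^2,\ y^2+2yz)\equiv(z,y),\\
\nabla C&=(3y^2+2yz,\ y^2+3z^2)\equiv(y,y+z).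
\end{align*}
Hence $\nabla_v\Phi=C(u)\nabla N(v)+N(u)\nabla D(v)\equiv(C(u)+N(u))\nabla N(v)\equiv0$, and $\nabla_u\Phi=N(v)\nabla C(u)+D(v)\nabla N(u)\equiv t(v)\nabla C(u)$.
\end{proof}

We picture $\Phi(u,v)$ as an edge $u\to v$. By \eqref{eq:taylor}, its value modulo $4$ does not change when the head $v$ moves within its class modulo $2$, but it may change when the tail $u$ does. Starting from $\Phi((1,0),(1,0))=1$, a move of the head gives $\Phi((1,0),(1,2))=7+6=13\equiv1\pmod 4$, where the term $6$ comes from $D$; a move of the tail gives $\Phi((3,0),(1,0))=27\equiv3\pmod 4$.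

\begin{example}[two edges]\label{ex:two}
The cancellation of gradients first appears with three blocks. Let
\[
G=\Phi(x,w_1)+\Phi(x,w_2)+2Q,
\]
where $Q$ is any quintic form, and take $\xi_0=(x,w_1,w_2)\in\mathcal{R}^3$ with all three blocks nonzero. Then $G(\xi_0)$ is even, $\nabla_{w_j}G\equiv0$, and $\nabla_xG\equiv(1+1)\nabla C(x)\equiv0\pmod 2$: when the common tail moves, both edges change by the same amount $0$ or $2$ modulo $4$, as in $1+1\equiv27+27\pmod4$. So the first condition of Lemma~\ref{lem:crit} holds. At the other even classes it also holds: there either $x\equiv0$, so that $\nabla C(x)\equiv0$, or $w_1\equiv w_2\equiv0$, so that no edge contributes. It remains to choose $Q$ so that the even values are $2$ modulo $4$. When one block alone is nonzero, $Q$ must be odd, which suggests the terms $C(x)N(x)+C(w_1)N(w_1)+C(w_2)N(w_2)$. When exactly $w_1,w_2$ are nonzero these terms give $G=4$, so we add $C(w_1)N(w_2)$ to $Q$ and get $G=6$. With all blocks nonzero, $G=2+2\cdot4=10$. Thus $G$ is anisotropic modulo $4$ in six variables.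

The orientation matters. For $\Phi(u,v)+\Phi(v,w)+2Q$ with all blocks nonzero, the value is even and the gradient in $u$ is $\nabla C(u)\not\equiv0\pmod 2$, so this form is not anisotropic modulo $4$ for any $Q$.
\end{example}

\section{Five blocks and the proof of Theorem~\ref{thm:quintic}}\label{sec:graph}

\subsection*{Choosing the graph}
Let $\Gamma$ be an oriented graph whose vertices are pairs of variables, and let $G=\sum_{u\to v}\Phi(u,v)+2Q$. Fix a point and let $A$ be the set of its primitive blocks. By Lemma~\ref{lem:edge}, the parity of $G$ is that of the number of edges inside $A$, and $\nabla_uG\equiv o_A(u)\nabla C(u)\pmod2$, where $o_A(u)$ is the number of edges from $u$ into $A$. The first condition of Lemma~\ref{lem:crit} thus reads: \emph{if $A$ spans an even number of edges, then $o_A(u)$ is even for every $u\in A$.}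

If all pairs of vertices are joined, sets of two or three vertices span an odd number of edges and impose nothing. A set of four vertices spans six edges, so its out-degrees must be $2,2,2,0$: a cyclic triangle all of whose vertices point to a sink. Five mutually joined vertices cannot have this shape on every four-element subset. Indeed, let $x_1\to x_2\to x_3\to x_1$ be a triangle with sink $w$, and let $w'$ be the fifth vertex. In $\{x_i,x_{i+1},w,w'\}$ the sink is not $x_i$ or $x_{i+1}$, which point to $w$, and it is not $w'$, since $x_i,x_{i+1},w$ is not cyclic. So it is $w$, and $x_{i+1}\to w'\to x_i$. The cases $i=1$ and $i=2$ give both $x_2\to w'$ and $w'\to x_2$. We therefore omit one edge and give the triangle two sinks that are not joined (Figure~\ref{fig:graph}).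

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth, every node/.style={circle,draw,inner sep=2pt}]
\node (x1) at (-2,1.6) {$x_1$};
\node (x2) at (0,1.6) {$x_2$};
\node (x3) at (2,1.6) {$x_3$};
\node (w1) at (-1,0) {$w_1$};
\node (w2) at (1,0) {$w_2$};
\path[->] (x1) edge (x2) (x2) edge (x3) (x3) edge[bend right=40] (x1)
 (x1) edge (w1) (x1) edge (w2) (x2) edge (w1) (x2) edge (w2)
 (x3) edge (w1) (x3) edge (w2);
\end{tikzpicture}
\caption{An oriented graph on five vertices: a cyclic triangle $x_1,x_2,x_3$ pointing to two sinks $w_1,w_2$ that are not joined. Whenever a set $A$ of vertices spans an even number of edges, each vertex of $A$ sends an even number of edges into $A$.}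
\label{fig:graph}
\end{figure}

\subsection*{What is needed from the form}
We isolate the properties that will be used, in a setting that covers every odd degree. Let $d=2b+1\ge5$ and let $\xi=(x_1,x_2,x_3,w_1,w_2)$ consist of five blocks of $b$ variables; the index of $x_i$ is read modulo $3$. For $\xi\in\mathbb{Z}_2^{5b}$ put $\sigma=\sum_it(x_i)$, $m=t(w_1)+t(w_2)$ and
\begin{equation}\label{eq:H}
H(\xi)=\sum_{i=1}^3t(x_i)t(x_{i+1})+\sum_{i=1}^3\sum_{j=1}^2t(x_i)t(w_j)+2\Big(\sum_{i=1}^3t(x_i)+\sum_{j=1}^2t(w_j)+t(w_1)t(w_2)\Big).
\end{equation}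
The first two sums count the edges of Figure~\ref{fig:graph} between primitive blocks, and the bracket extends the correction term of Example~\ref{ex:two}. Each pair from $\{1,2,3\}$ is $\{i,i+1\}$ for exactly one $i$ modulo $3$, so $H=\binom\sigma2+\sigma m+2\big(\sigma+m+\binom m2\big)$, with the values
\begin{equation}\label{eq:table}
\begin{array}{c|cccc}
 &\sigma=0&\sigma=1&\sigma=2&\sigma=3\\\hline
m=0&0&\mathbf{2}&5&9\\
m=1&\mathbf{2}&5&9&\mathbf{14}\\
m=2&\mathbf{6}&\mathbf{10}&15&21
\end{array}
\end{equation}
For $(\sigma,m)\ne(0,0)$ there are five even values, and all of them are $2$ modulo $4$.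

\begin{proposition}\label{prop:five}
Let $d=2b+1\ge5$, let $\mathcal{R}\subset\mathbb{Z}^b$ be a set of representatives of $\mathbb{Z}^b/2\mathbb{Z}^b$, and let $\mu\colon\mathbb{F}_2^b\to\mathbb{F}_2^b$ be a map with $\mu(0)=0$. Let $S\in\mathbb{Z}[\xi]$ be a form of degree $d$ such that
\begin{itemize}
\item[(A)] $S(\xi_0)=H(\xi_0)$ for all $\xi_0\in\mathcal{R}^5$;
\item[(B)] $\nabla_{w_j}S\equiv0$ and $\nabla_{x_i}S\equiv\big(t(x_{i+1})+m\big)\mu(x_i)\pmod2$ on $\mathbb{Z}_2^{5b}$, for all $i,j$.
\end{itemize}
Put
\[
W(\xi)=\sum_{1\le i<j\le3}\nu_b(x_i)\nu_b(x_j)+\sum_{i=1}^3\sum_{j=1}^2\nu_b(x_i)\nu_b(w_j),\qquad T(s,\xi)=S(\xi)+s^d+sW(\xi).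
\]
Then $T$ is anisotropic modulo $4$ in $5b+1$ variables, and
\[
T(\zeta_1)+4\,T(\zeta_2)+\dots+4^{b-1}T(\zeta_b)+4^b\nu_d(y)
\]
is a form of degree $d$ over $\mathbb{Z}$ in $d^2+b(b-1)$ variables with no nontrivial zero over $\mathbb{Q}_2$.
\end{proposition}

\begin{proof}
We first apply Lemma~\ref{lem:crit} to $S$. Let $\xi_0\in\mathcal{R}^5$ be primitive with $S(\xi_0)$ even. By (A) and \eqref{eq:table}, $S(\xi_0)\equiv2\pmod4$ and $(\sigma,m)$ is one of $(0,1)$, $(0,2)$, $(1,0)$, $(1,2)$, $(3,1)$. By (B) it remains to show that $\nabla_{x_i}S(\xi_0)\equiv0\pmod 2$ for each $i$. If $x_i\equiv0$, this holds because $\mu(0)=0$; this hypothesis is needed, for instance, when $(\sigma,m)=(0,1)$, where the factor $t(x_{i+1})+m$ is odd. If $x_i\not\equiv0$, then $\sigma\in\{1,3\}$. For $\sigma=1$ we have $t(x_{i+1})=0$ and $m\in\{0,2\}$; for $\sigma=3$ we have $t(x_{i+1})=1$ and $m=1$. In both cases $t(x_{i+1})+m$ is even. So $S$ is anisotropic modulo $4$.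

The form $W$ has degree $2b=d-1$. By \eqref{eq:norm} and (A) we have $W\equiv\binom\sigma2+\sigma m\equiv H\equiv S\pmod2$ on $\mathcal{R}^5$, hence everywhere. By Lemma~\ref{lem:extra}, $T$ is anisotropic modulo $4$.

Apply Lemma~\ref{lem:stack} to $b$ copies of $T$ (with $l=2$) and one copy of $\nu_d$ (with $l=1$); the total is $2b+1=d$. The number of variables is $b(5b+1)+(2b+1)=5b^2+3b+1=(2b+1)^2+b(b-1)$.
\end{proof}

Each copy of $T$ has $5b+1$ variables where two norm forms have $2d=4b+2$, a gain of $b-1$. For $b=1$ there would be no gain, in agreement with $(A_{3,2})$.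

\begin{proof}[Proof of Theorem~\ref{thm:quintic}]
Let $b=2$, let $\mathcal{R}$ be as in Section~\ref{sec:edge}, and put
\begin{multline*}
S(\xi)=\sum_{i=1}^3\Phi(x_i,x_{i+1})+\sum_{i=1}^3\sum_{j=1}^2\Phi(x_i,w_j)\\
+2\Big[\sum_{i=1}^3C(x_i)N(x_i)+\sum_{j=1}^2C(w_j)N(w_j)+C(w_1)N(w_2)\Big].
\end{multline*}
By Lemma~\ref{lem:edge}(c) and $t^2=t$, this form agrees with \eqref{eq:H} term by term on $\mathcal{R}^5$, which is (A). For (B), take $\mu(y,z)=(y,y+z)$, the reduction of $\nabla C$. The last line of $S$ has even gradient. By Lemma~\ref{lem:edge}(b) an edge contributes nothing to the gradient at its head. The block $w_j$ is never a tail, and $x_i$ is the tail of the edges to $x_{i+1},w_1,w_2$, which contribute $\big(t(x_{i+1})+t(w_1)+t(w_2)\big)\nabla C(x_i)$. So Proposition~\ref{prop:five} applies. With $\nu_2=N$ we have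
\[
T(s,\xi)=S(\xi)+s^5+s\Big(\sum_{i<j}N(x_i)N(x_j)+\sum_{i,j}N(x_i)N(w_j)\Big),
\]
and the form
\begin{equation}\label{eq:F}
F=T(\zeta_1)+4\,T(\zeta_2)+16\,\nu_5(y)
\end{equation}
in $11+11+5=27$ variables has no nontrivial zero over $\mathbb{Q}_2$.
\end{proof}

For $\nu_5$ one may take $P=X^5+X^2+1$: modulo $2$ it has no root, and it leaves the remainder $1$ on division by $X^2+X+1$, the only irreducible quadratic.

\section{Prescribing the gradient modulo 2, and all odd degrees}\label{sec:odd}

For $b\ge3$ we do not write down an analogue of $\Phi$. We construct $S$ in two steps: first a form with the gradient (B), then a correction by twice a form to obtain the values (A). The first step rests on the fact that in odd degree $d$ the gradient, as a map on $\mathbb{F}_2^n$, can be prescribed freely up to degree $d-2$.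

\begin{lemma}\label{lem:grad}
Let $d\ge3$ be odd, and let $r_1,\dots,r_n$ be multilinear polynomials over $\mathbb{F}_2$ in $n$ variables, of degree at most $d-2$, with $r_i(0)=0$. Then there is a form $f$ of degree $d$ over $\mathbb{F}_2$ such that $\partial_if=r_i$ for all $i$ and $f=\sum_ix_ir_i$, as functions on $\mathbb{F}_2^n$.
\end{lemma}

\begin{proof}
All equalities are between functions on $\mathbb{F}_2^n$. The formula for $f$ follows from $\partial_if=r_i$ by Euler's identity, since $d$ is odd. Call a vector of functions \emph{realizable} if it is the gradient of a form of degree $d$. Realizable vectors form a vector space, so it suffices to realize $x^Je_i$ for every $i$ and every $J$ with $1\le|J|\le d-2$; the set $J$ is nonempty because $r_i(0)=0$.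

Let $M=\prod_{l\in K}x_l^{a_l}$ with all $a_l\ge1$. Since $x^a=x$ on $\mathbb{F}_2$ for $a\ge1$, we have for $l\in K$
\begin{equation}\label{eq:rule}
\partial_lM=\begin{cases}0&\text{if $a_l$ is even},\\ x^{K\setminus l}&\text{if $a_l=1$},\\ x^K&\text{if $a_l\ge3$ is odd},\end{cases}
\end{equation}
and $\partial_lM=0$ for $l\notin K$. A single monomial has too many nonzero components; we add monomials with the same support $K$ so that the unwanted components occur an even number of times. The parity of $s=|K|$ decides whether one or two exponents are taken even.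

\emph{Case (a): $i\notin J$.} Let $K=J\cup\{i\}$, so that $2\le s\le d-1$ and $J=K\setminus i$.

Let $s$ be even. For $j\in K$ put $M_j=x_j^{d-s+1}x^{K\setminus j}$, of degree $d$; the exponent $d-s+1$ is even and at least $2$. By \eqref{eq:rule}, $\nabla M_j=\sum_{l\in K\setminus j}x^{K\setminus l}e_l$. In $f=\sum_{j\in K\setminus i}M_j$ the component $i$ receives $s-1$ equal contributions, an odd number, and a component $l\in K\setminus i$ receives $s-2$, an even number. So $\nabla f=x^Je_i$.

Let $s$ be odd, so that $3\le s\le d-2$. Fix $k\in K\setminus i$, and for $j\in K\setminus\{i,k\}$ put $M_j=x_j^2x_k^{d-s}x^{K\setminus\{j,k\}}$, of degree $d$; the exponent $d-s$ is even and at least $2$. Then $\nabla M_j=\sum_{l\in K\setminus\{j,k\}}x^{K\setminus l}e_l$. In $f=\sum_{j\in K\setminus\{i,k\}}M_j$ the component $i$ receives $s-2$ contributions, an odd number, the component $k$ receives none, and a component $l\in K\setminus\{i,k\}$ receives $s-3$, an even number. So $\nabla f=x^Je_i$.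

\emph{Case (b): $i\in J$.} Let $K=J$, so that $1\le s\le d-2$. If $s$ is odd, put $M=x_i^{d-s+1}x^{K\setminus i}$, where $d-s+1$ is odd and at least $3$. If $s$ is even, then $2\le s\le d-3$; choose $k\in K\setminus i$ and put $M=x_i^3x_k^{d-s-1}x^{K\setminus\{i,k\}}$, where $d-s-1$ is even and at least $2$. In both cases $M$ has degree $d$, and by \eqref{eq:rule} its gradient is $x^Ke_i$ plus a sum of vectors $x^{K\setminus l}e_l$ with $l\in K\setminus i$. The set $K\setminus l$ contains $i$, has fewer than $d-2$ elements and does not contain $l$, so these vectors are realizable by case (a). Hence $x^Ke_i$ is realizable.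
\end{proof}

The condition $r_i(0)=0$ is necessary because $\partial_if$ is a form of degree $d-1\ge1$. The bound $d-2$ cannot be replaced by $d-1$: for $d=3$, by \eqref{eq:rule} the monomial $x_1x_2x_3$ is the only source of the term $x_2x_3$ in $\partial_1f$ and of the term $x_1x_3$ in $\partial_2f$, so $x_2x_3e_1$ is not realizable.

It remains to choose $\mu$. The gradient in (B) is a product of $t$, of degree $b$, and $\mu$, so the bound $d-2=2b-1$ requires $\deg\mu\le b-1$. Euler's identity ties the parity of $S$ to its gradient, so we also need $u\cdot\mu(u)=t(u)$. For $u\in\mathbb{F}_2^b$ with $b\ge2$ put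
\[
\mu_j(u)=1+u_j+\prod_{k<j}(1+u_k)\qquad(1\le j\le b).
\]
This is a multilinear polynomial of degree at most $\max(1,j-1)\le b-1$, and $\mu_j(0)=1+0+1=0$. Since $u_j(1+u_j)=0$, we have $u_j\mu_j(u)=u_j\prod_{k<j}(1+u_k)$, which equals $1$ exactly when $j$ is the first index with $u_j=1$. Therefore $u\cdot\mu(u)=t(u)$. For $b=2$ we recover $\mu(u)=(u_1,u_1+u_2)$, the gradient of $C$.

\begin{proof}[Proof of Theorem~\ref{thm:all} for odd $d$]
Let $d=2b+1\ge5$. We construct a form $S$ as in Proposition~\ref{prop:five}, with $\mathcal{R}=\{0,1\}^b$ and the map $\mu$ above.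

\emph{The gradient.} Let $r$ be the vector of $5b$ polynomials over $\mathbb{F}_2$ with blocks
\[
r_{x_i}=\big(t(x_{i+1})+t(w_1)+t(w_2)\big)\mu(x_i),\qquad r_{w_j}=0,
\]
where $t$ is written as a multilinear polynomial of degree $b$. The two factors of $r_{x_i}$ involve disjoint variables, so the components of $r$ are multilinear of degree at most $b+(b-1)=d-2$, and they vanish at $0$. Let $f$ be the form given by Lemma~\ref{lem:grad}, and let $\hat f\in\mathbb{Z}[\xi]$ be a form of degree $d$ that reduces to $f$. As functions on $\mathbb{F}_2^{5b}$,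
\[
f=\xi\cdot r=\sum_i\big(t(x_{i+1})+t(w_1)+t(w_2)\big)\,t(x_i),
\]
because $x_i\cdot\mu(x_i)=t(x_i)$. Comparing with \eqref{eq:H}, we see that $\hat f\equiv H\pmod2$ on $\{0,1\}^{5b}$.

\emph{The values.} The difference $H-\hat f$ is even on $\{0,1\}^{5b}$, and we must write its half as the restriction of a form of degree $d$; the point is the degree. Substitute $t(u)=1-\prod_k(1-u_k)$ in \eqref{eq:H}. Every product there involves two different blocks, so $H$ becomes a multilinear polynomial over $\mathbb{Z}$ of degree at most $2b<d$ with zero constant term. The polynomial $\hat f^\flat$ is multilinear of degree at most $d$ with zero constant term. By \eqref{eq:mobius} all coefficients of $H-\hat f^\flat$ are even, so $H-\hat f^\flat=2\kappa$, where $\kappa=\sum_Jc_J\xi^J$ has integer coefficients and only sets with $1\le|J|\le d$ occur. For each such $J$ raise the exponent of one variable in $\xi^J$ to obtain a monomial $M_J$ of degree $d$ with support $J$, and put $Q=\sum_Jc_JM_J$. Then $Q$ is a form of degree $d$ with $Q=\kappa$ on $\{0,1\}^{5b}$.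

Put $S=\hat f+2Q$. On $\{0,1\}^{5b}=\mathcal{R}^5$ we have $S=\hat f^\flat+2\kappa=H$, which is (A). On $\mathbb{Z}_2^{5b}$ we have $\nabla S\equiv\nabla\hat f\equiv r\pmod2$, which is (B). Proposition~\ref{prop:five} gives a form of degree $d$ over $\mathbb{Z}$ in $d^2+b(b-1)$ variables with no nontrivial zero over $\mathbb{Q}_2$.
\end{proof}

For $d=5$ the number of variables is again $27$, and for $d=7$ it is $55>49$. Together with Section~\ref{sec:even} and the cases $d\le3$ recalled in the introduction, this completes the proof of Theorem~\ref{thm:all}.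

\begin{thebibliography}{9}

\bibitem{HB}
D.~R. Heath-Brown, \emph{Zeros of $p$-adic forms}, arXiv:0805.0534 (2008).

\bibitem{Lewis}
D.~J. Lewis, \emph{Cubic homogeneous polynomials over $\mathfrak{p}$-adic number fields}, Ann. of Math. \textbf{56} (1952).

\end{thebibliography}
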